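
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\numberwithin{equation}{section}

\title{Mixing is not determined by the geodesic current}


\begin{abstract}
A geodesic current $\mu$ on a negatively curved manifold $M$ defines, for each metric $g$ in a natural class, a measure $m^g_\mu$ invariant under the geodesic flow of $g$. Ergodicity and conservativity of $m^g_\mu$ depend on $\mu$ only, not on $g$. We show that strong mixing and weak mixing do depend on $g$, already for hyperbolic metrics on a closed surface of genus $2$: there are two such metrics $g_1,g_2$ and a current $\mu$ with finite masses such that $m^{g_2}_\mu$ is strongly mixing, while $m^{g_1}_\mu$ is ergodic but not weakly mixing. We also determine the pairs $(g_1,g_2)$ for which the two mixing properties agree for all currents: they are those whose length functions are proportional or both arithmetic.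
\end{abstract}

\section{Introduction}

\subsection{The setting}

Let $M$ be a connected smooth manifold of dimension $n\ge2$, with universal cover $\tilde M$ and fundamental group $\Gamma$ acting on $\tilde M$ by deck transformations. Assume that $\Gamma$ is non-elementary. Fix a reference metric $g_0$ on $M$: a complete Riemannian metric with pinched negative sectional curvature $-b_{g_0}^2\le K_{g_0}\le-a_{g_0}^2<0$ and uniformly bounded derivatives of the curvature. A Riemannian metric $g$ on $M$ is \emph{admissible} if
\begin{itemize}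
\item[(i)] it is complete;
\item[(ii)] $-b_g^2\le K_g\le-a_g^2<0$, with uniformly bounded derivatives of the curvature;
\item[(iii)] $C^{-1}g_0\le g\le Cg_0$ for some $C\ge1$.
\end{itemize}
The lifts to $\tilde M$ of two admissible metrics are $\Gamma$-equivariantly bi-Lipschitz equivalent, so all admissible metrics have the same Gromov boundary $\partial\tilde M$, the same limit set $\Lambda\subset\partial\tilde M$ and the same radial limit set $\Lambda^r_\Gamma\subset\Lambda$ (the endpoints of those geodesic rays whose projections to $M$ return infinitely often to a compact set).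

Put $\partial^2\tilde M=(\partial\tilde M\times\partial\tilde M)\setminus\mathrm{Diagonal}$. A \emph{geodesic current} is a $\Gamma$-invariant locally finite Borel measure $\mu$ on $\partial^2\tilde M$. For an admissible metric $g$, the Hopf coordinates $v\mapsto(v_-,v_+,t)$ identify $S^g\tilde M$ with $\partial^2\tilde M\times\mathbb R$: here $v_\pm$ are the endpoints of the $g$-geodesic of $v$ and $t$ is a Busemann coordinate. The geodesic flow $(g^t)$ becomes translation in the last coordinate. The measure $\mu\otimes dt$ is invariant under $\Gamma$ and under the flow, so it descends to a locally finite $(g^t)$-invariant measure $m^g_\mu$ on $S^gM$, possibly of infinite mass.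

Let $m$ be a finite nonzero $(g^t)$-invariant measure with mass $\|m\|$. It is \emph{strongly mixing} if $\|m\|\,m(A\cap g^tB)\to m(A)m(B)$ as $t\to\pm\infty$ for all Borel sets $A,B$. It is \emph{weakly mixing} if for all Borel sets $A,B$
\[
\frac1T\int_0^T\bigl|\,\|m\|\,m(A\cap g^tB)-m(A)m(B)\bigr|\,dt\longrightarrow0\qquad(T\to\infty).
\]

\subsection{The question}

A current is a measure on the space of unparametrized geodesics, so one may ask which dynamical properties of $m^g_\mu$ are visible on $\mu$ alone. Let $g_1,g_2$ be admissible. It is known that each of the following holds for $m^{g_1}_\mu$ if and only if it holds for $m^{g_2}_\mu$: being supported by finitely many closed geodesics; ergodicity; conservativity (which is equivalent to $\mu$ giving full measure to $\Lambda^r_\Gamma\times\Lambda^r_\Gamma$); having a local product structure ($\mu$ is equivalent to a product of measures on $\partial\tilde M$). Schapira and Tapie \cite{ST} write: ``It would be interesting to know if this kind of result can be extended to mixing property.''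 Precisely:

\begin{quote}
\textbf{Question.} \emph{Is it true that for all $M,g_0$ as above, all admissible $g_1,g_2$ and all nonzero currents $\mu$ for which $m^{g_1}_\mu$ and $m^{g_2}_\mu$ are finite, $m^{g_1}_\mu$ is strongly (resp.\ weakly) mixing if and only if $m^{g_2}_\mu$ is?}
\end{quote}

For ergodicity the reason is plain: flow-invariant subsets of $S^gM$ are $\Gamma$-invariant subsets of $\partial^2\tilde M$, and no metric is involved. Mixing, however, concerns the parametrization, and changing the metric amounts to a time change of the flow. For abstract flows time changes do destroy mixing. Let $S$ be the $(\frac12,\frac12)$-Bernoulli shift on sequences $(n_k)\in\{0,1\}^{\mathbb Z}$, and consider the suspension flows with roof functions $1$ and $f$, where $f=1$ if $n_0=0$ and $f=\sqrt2$ if $n_0=1$. Both are ergodic. The first has the eigenfunction $e^{2\pi it}$ and is not weakly mixing; the second is strongly mixing, by renewal theory (the argument for the suspension flow in the proof of Proposition~\ref{prop:mixing} applies verbatim).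

For geodesic flows one cannot prescribe roof functions. What is given is the family of pairs $(\ell_1(\gamma),\ell_2(\gamma))$, where $\ell_i(\gamma)>0$ is the $g_i$-translation length of a loxodromic $\gamma\in\Gamma$. (All admissible metrics have the same loxodromic elements, namely those with exactly two fixed points on $\partial\tilde M$.) Call $\ell_i$ \emph{arithmetic} if all its values lie in $\rho\mathbb Z$ for some $\rho>0$. Call $\ell_1,\ell_2$ \emph{proportional} if $\ell_1=\kappa\ell_2$ on all loxodromics for some $\kappa>0$. If $\ell_1=\kappa\ell_2$ one expects the two flows to differ only by a rescaling of time, and if $\ell_i$ is arithmetic one expects an eigenfunction and hence no mixing at all. We show that these are the only obstructions.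

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $M$ be a closed surface of genus $2$. There are hyperbolic metrics $g_1,g_2$ on $M$ and a geodesic current $\mu$ such that $m^{g_1}_\mu,m^{g_2}_\mu$ are finite, $m^{g_2}_\mu$ is strongly mixing, and $m^{g_1}_\mu$ is ergodic but not weakly mixing.
\end{theorem}

So the answer to the question is negative, for strong and for weak mixing.

\begin{theorem}\label{thm:B}
Let $g_1,g_2$ be admissible metrics on $M$ such that $\ell_1,\ell_2$ are not proportional and $\ell_2$ is not arithmetic. Then there is a geodesic current $\mu$ such that $m^{g_1}_\mu,m^{g_2}_\mu$ are finite, $m^{g_2}_\mu$ is strongly mixing, and $m^{g_1}_\mu$ is ergodic but not weakly mixing.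
\end{theorem}

\begin{theorem}\label{thm:C}
For admissible metrics $g_1,g_2$ on $M$ the following are equivalent:
\begin{itemize}
\item[(1)] for every nonzero current $\mu$ such that $m^{g_1}_\mu,m^{g_2}_\mu$ are finite, $m^{g_1}_\mu$ is strongly mixing if and only if $m^{g_2}_\mu$ is;
\item[(2)] the same with ``weakly mixing'';
\item[(3)] $\ell_1,\ell_2$ are proportional, or both are arithmetic.
\end{itemize}
If $M$ is compact, $\ell_i$ is never arithmetic, so \textup{(1)} and \textup{(2)} hold if and only if $\ell_1,\ell_2$ are proportional.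
\end{theorem}

\subsection{The idea of the proof}\label{sec:idea}

\emph{What has to be built.} Let $c_i(\gamma,\zeta)$ be the Busemann cocycle of $g_i$, so that $\gamma\in\Gamma$ acts in Hopf coordinates by $(\eta,\zeta,t)\mapsto(\gamma\eta,\gamma\zeta,t+c_i(\gamma,\zeta))$ and $c_i(\gamma,\gamma^+)=\ell_i(\gamma)$. We look for a random sequence $(a_k)_{k\in\mathbb Z}$ in $\Gamma$, driven by a Bernoulli shift $S$ on sequences $\omega=(n_k)$; the concatenation $\cdots a_{-1}a_0a_1\cdots$ defines a geodesic with endpoints $\xi_\pm(\omega)$. We want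
\begin{align*}
c_2(a_0,\xi_+(S\omega))&=f(\omega)+D_2(S\omega)-D_2(\omega),\\
c_1(a_0,\xi_+(S\omega))&\equiv D_1(S\omega)-D_1(\omega)\pmod c,
\end{align*}
where $f$ depends on $n_0$ only and its law is not carried by any $\rho\mathbb Z$. The first line makes the $g_2$-flow a factor of the suspension with roof $f$, hence mixing; the second should give an eigenfunction of the $g_1$-flow with eigenvalue $e^{2\pi is/c}$.

\emph{The additive model.} Suppose that lengths added up exactly under concatenation. Then one would only need two words with length pairs $(0\bmod c,\;L_0)$ and $(0\bmod c,\;L_1)$, $L_1/L_0\notin\mathbb Q$, concatenated independently.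

\emph{The difficulty.} The quantity $c_i(w,\zeta)$ depends on $\zeta$, and the desired pairs can only be approximated. A fixed word per letter gives an error at each occurrence; the errors add up, and nothing makes their sums bounded, let alone a coboundary.

\emph{The remedy.} Let the letters be levels $n=0,1,2,\dots$, with target pairs $(0\bmod c,\,L_n)$. Level $0$ uses one fixed word, whose first coordinate need not be near its target. A letter of level $n\ge1$ \emph{repairs}: its word is not fixed, but chosen so that the total pair accumulated since the last letter of level $>n$ equals the sum of the targets up to $\varepsilon_n$, where $\sum\varepsilon_n<\infty$. Take the levels in Figure~\ref{fig:blocks}. The word at position $-3$ (level $1$) repairs the positions $-4,-3$. The word at $-2$, again of level $1$, repairs $-4,-3,-2$ together, so the error left by position $-3$ is absorbed and not added. The word at $-5$ (level $2$) repairs $-7,-6,-5$. Looking back from position $0$ to just after position $-8$, the error is at most $\varepsilon_1+\varepsilon_2$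 (up to a factor $2$), plus the contribution of the zero at $-1$, although there were four repairing letters. In general each level $n\ge1$ contributes at most once to the error seen from $0$. So, apart from the explicit contribution of the zeros just before $0$, the error is bounded by $\sum_n2\varepsilon_n$; and it converges, as one looks further back, to a function $E(\omega)$ whose coboundary is the error of one step.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=1cm]
\node at (-8,0) {$3$};
\node at (-7,0) {$1$};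
\node at (-6,0) {$0$};
\node at (-5,0) {$2$};
\node at (-4,0) {$0$};
\node at (-3,0) {$1$};
\node at (-2,0) {$1$};
\node at (-1,0) {$0$};
\node[font=\scriptsize] at (-8,-0.5) {$-8$};
\node[font=\scriptsize] at (-7,-0.5) {$-7$};
\node[font=\scriptsize] at (-6,-0.5) {$-6$};
\node[font=\scriptsize] at (-5,-0.5) {$-5$};
\node[font=\scriptsize] at (-4,-0.5) {$-4$};
\node[font=\scriptsize] at (-3,-0.5) {$-3$};
\node[font=\scriptsize] at (-2,-0.5) {$-2$};
\node[font=\scriptsize] at (-1,-0.5) {$-1$};
\node[font=\scriptsize] at (0,-0.5) {$0$};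
\draw[dashed] (-0.5,-0.3)--(-0.5,1);
\draw (-7.35,0.35)--(-7.35,0.5)--(-4.65,0.5)--(-4.65,0.35);
\node[above,font=\small] at (-6,0.5) {error $\le2\varepsilon_2$};
\draw (-4.35,0.35)--(-4.35,0.5)--(-1.65,0.5)--(-1.65,0.35);
\node[above,font=\small] at (-3,0.5) {error $\le2\varepsilon_1$};
\draw (-1.3,0.35)--(-1.3,0.5)--(-0.7,0.5)--(-0.7,0.35);
\node[above,font=\small] at (-1,0.5) {zeros};
\end{tikzpicture}
\caption{Levels $n_k$ at positions $k=-8,\dots,-1$. Seen from position $0$, the past splits into the final run of zeros, the block repaired by the last letter of level $\ge1$ (at $-2$), and the block repaired by the last letter of level $\ge2$ (at $-5$); the latter block begins just after the last letter of level $\ge3$ (at $-8$). Each repaired block carries one error, however many letters it contains.}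
\label{fig:blocks}
\end{figure}

\emph{Where the hypotheses enter.} To repair we must be able to move the pair ($c_1$ mod $c$, $c_2$) to any target in $(\mathbb R/c\mathbb Z)\times\mathbb R$ with large second coordinate. This is a density statement about length pairs; it uses non-proportionality (to choose $c$) and non-arithmeticity of $\ell_2$.

\emph{A last point.} The same geodesic may be coded by many sequences, so the eigenfunction constructed on the shift need not be a function on $S^{g_1}M$, and its conditional expectation might vanish. We exclude this by making the zero letter, coded by one fixed loxodromic $b$, very frequent, and by looking near the closed geodesic of $b$, where the coding can be controlled.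

\medskip
Section~\ref{sec:geom} collects the geometry, Section~\ref{sec:words} constructs a semigroup of words, Section~\ref{sec:steer} proves the repair lemma, Section~\ref{sec:hier} carries out the hierarchical construction, and Sections~\ref{sec:mix} and~\ref{sec:eigen} prove Theorem~\ref{thm:B}. Theorems~\ref{thm:A} and~\ref{thm:C} follow in Sections~\ref{sec:closed} and~\ref{sec:class}.

\section{Busemann cocycles and change of metric}\label{sec:geom}

\subsection{Facts from negative curvature}

Let $g_1,g_2$ be admissible, and let $d_i$ be the distance of $g_i$ on $\tilde M$. After multiplication of $g_i$ by a constant, $(\tilde M,d_i)$ is CAT($-1$); the facts below are insensitive to this scaling. Let $\bar M=\tilde M\cup\partial\tilde M$, a compactification which is the same for both metrics, since the identity is bi-Lipschitz. For $U\subset\bar M$ write $U_\partial=U\cap\partial\tilde M$. Base points $o_1,o_2\in\tilde M$ will be fixed in Section~\ref{sec:words}; any choice will do here. We use the following facts; see Bourdon \cite{Bo}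 for the first two.
\begin{itemize}
\item[(F1)] $B^i_\zeta(u,v)=\lim_{z\to\zeta}\bigl(d_i(u,z)-d_i(v,z)\bigr)$ exists and is continuous in $(\zeta,u,v)\in\partial\tilde M\times\tilde M\times\tilde M$. Obviously $|B^i_\zeta(u,v)|\le d_i(u,v)$, $B^i_\zeta(u,v)+B^i_\zeta(v,w)=B^i_\zeta(u,w)$ and $B^i_{\gamma\zeta}(\gamma u,\gamma v)=B^i_\zeta(u,v)$ for $\gamma\in\Gamma$.
\item[(F2)] Twice the Gromov product, $P_i(z,w)=d_i(o_i,z)+d_i(o_i,w)-d_i(z,w)$, extends continuously, with finite values, to $\bar M\times\bar M$ minus the diagonal of $\partial\tilde M$, and tends to $+\infty$ when both arguments tend to the same boundary point. For $z\in\tilde M$, $\zeta\in\partial\tilde M$ we have $P_i(z,\zeta)=d_i(o_i,z)+B^i_\zeta(o_i,z)$. If $o_i$ lies on the $g_i$-geodesic from $\eta$ to $\zeta$, then $P_i(\eta,\zeta)=0$.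
\item[(F3)] The nearest point projection to a $g_i$-geodesic line with endpoints $\eta\ne\zeta$ extends continuously to $\bar M\setminus\{\eta,\zeta\}$, and it tends to the corresponding end of the line as its argument tends to $\eta$ or $\zeta$.
\item[(F4)] $\Gamma$ is torsion free and acts on $\partial\tilde M$ as a convergence group: any sequence of distinct elements has a subsequence $(\alpha_k)$ and points $z^+,z^-\in\partial\tilde M$ such that $\alpha_k\to z^+$ locally uniformly on $\partial\tilde M\setminus\{z^-\}$ and $\alpha_k^{-1}\to z^-$ locally uniformly on $\partial\tilde M\setminus\{z^+\}$.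
\item[(F5)] A loxodromic $\gamma$ has exactly two fixed points $\gamma^\pm$ in $\partial\tilde M$, satisfies $\gamma^k\zeta\to\gamma^+$ ($k\to\infty$) for $\zeta\ne\gamma^-$, and translates its $g_i$-axis by $\ell_i(\gamma)$. Two loxodromics of $\Gamma$ with a common fixed point have the same two fixed points. As $\Gamma$ is non-elementary, it contains loxodromics and is not the stabilizer of a pair of boundary points, and every $\Gamma$-orbit in $\Lambda$ is dense in $\Lambda$.
\end{itemize}

\subsection{Cocycles and Hopf coordinates}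

For $w\in\Gamma$ and $\zeta\in\partial\tilde M$ put
\begin{equation}\label{eq:c}
c_i(w,\zeta)=B^i_{w\zeta}(o_i,wo_i)=B^i_\zeta(w^{-1}o_i,o_i)=d_i(w^{-1}o_i,o_i)-P_i(w^{-1}o_i,\zeta);
\end{equation}
the last equality is (F2). It is continuous in $\zeta$. By (F1), $B^i_{ww'\zeta}(o_i,ww'o_i)=B^i_{ww'\zeta}(o_i,wo_i)+B^i_{w'\zeta}(o_i,w'o_i)$, that is,
\begin{equation}\label{eq:cocycle}
c_i(ww',\zeta)=c_i(w,w'\zeta)+c_i(w',\zeta).
\end{equation}
If $\gamma$ is loxodromic, $B^i_{\gamma^+}(o,\gamma o)$ does not depend on $o$, by (F1) and $\gamma\gamma^+=\gamma^+$; taking $o$ on the axis we get $c_i(\gamma,\gamma^+)=\ell_i(\gamma)$.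

Let $\pi$ be the footpoint projection. The Hopf coordinates are $v=(v_-,v_+,t_i(v))$ with $t_i(v)=B^i_{v_+}(o_i,\pi(v))$. They give a homeomorphism $S^{g_i}\tilde M\to\partial^2\tilde M\times\mathbb R$, the flow is translation in $t_i$, and by (F1)
\begin{equation}\label{eq:hopf}
\gamma(\eta,\zeta,t)=(\gamma\eta,\gamma\zeta,t+c_i(\gamma,\zeta)).
\end{equation}

We record three consequences.
\begin{itemize}
\item[(M1)] A finite $(g_i^t)$-invariant measure on $S^{g_i}M$ lifts to a locally finite measure on $\partial^2\tilde M\times\mathbb R$ that is invariant under $\Gamma$ and under translations, hence is of the form $\mu\otimes dt$ with $\mu$ a current. So the measure is $m^{g_i}_\mu$.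
\item[(M2)] $m^{g_i}_\mu$ is ergodic if and only if every $\Gamma$-invariant Borel subset of $\partial^2\tilde M$ is $\mu$-null or has $\mu$-null complement. So ergodicity does not depend on $i$.
\item[(M3)] If $m^{g_i}_\mu$ is finite, then by Poincar\'e recurrence a.e.\ orbit returns infinitely often to a compact set in both time directions; hence $\mu$ is carried by $\Lambda^r_\Gamma\times\Lambda^r_\Gamma\subset\Lambda\times\Lambda$.
\end{itemize}

\subsection{Passing from $g_2$ to $g_1$}

Let $\lambda\ge1$ with $\lambda^{-2}g_1\le g_2\le\lambda^2g_1$. For $v\in S^{g_2}\tilde M$ define the $g_1$-time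
\[
\tau(v)=B^1_{v_+}(o_1,\pi(v)),\qquad A(v,s)=\tau(g_2^sv)-\tau(v)=B^1_{v_+}\bigl(\pi(v),\pi(g_2^sv)\bigr).
\]
The function $\tau$ is continuous, $\tau(\gamma v)=\tau(v)+c_1(\gamma,v_+)$, and $A(\cdot,s)$ is $\Gamma$-invariant, so it is a function on $S^{g_2}M$.

\begin{lemma}\label{lem:finite}
If $m^{g_2}_\mu$ is finite, then $m^{g_1}_\mu$ is finite.
\end{lemma}

\begin{proof}
The function $\tau$ need not increase along orbits, so we average it. First, $A(v,s)\le d_1(\pi(v),\pi(g_2^sv))\le\lambda s$ for $s\ge0$. Next, the $g_2$-ray of $v$ is a $g_1$-quasigeodesic ray ending at $v_+$. By the Morse lemma, $y=\pi(g_2^sv)$ is within a uniform distance $D_0$ of a point $y'$ of the $g_1$-ray from $\pi(v)$ to $v_+$. Hence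
\[
A(v,s)\ge B^1_{v_+}(\pi(v),y')-D_0=d_1(\pi(v),y')-D_0\ge d_1(\pi(v),y)-2D_0\ge s/\lambda-2D_0.
\]
Fix $s_0$ with $s_0/\lambda-2D_0\ge1$ and put $\hat\tau(v)=\frac1{s_0}\int_0^{s_0}\tau(g_2^uv)\,du$. Along orbits $\hat\tau$ has derivative $q(v)=A(v,s_0)/s_0\in[1/s_0,\lambda]$, and $\hat\tau(\gamma v)=\hat\tau(v)+c_1(\gamma,v_+)$. So $v\mapsto(v_-,v_+,\hat\tau(v))$ is a $\Gamma$-equivariant Borel bijection from $S^{g_2}\tilde M$ to $S^{g_1}\tilde M$ (in Hopf coordinates), and it sends $q\cdot(\mu\otimes dt_2)$ to $\mu\otimes dt_1$. It maps fundamental domains of $\Gamma$ to fundamental domains, so $\|m^{g_1}_\mu\|=\int q\,dm^{g_2}_\mu\le\lambda\|m^{g_2}_\mu\|$.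
\end{proof}

The next lemma says how an eigenfunction of the $g_1$-flow looks from the side of $g_2$.

\begin{lemma}\label{lem:eigen}
Let $m^{g_2}_\mu$ be finite and nonzero, and $c>0$. Suppose that $G$ is a bounded Borel function on $S^{g_2}M$ such that $|G|$ is a.e.\ equal to a nonzero constant and, for each $s$, $G\circ g_2^s=e^{2\pi iA(\cdot,s)/c}\,G$ a.e. Then $m^{g_1}_\mu$ is not weakly mixing.
\end{lemma}

\begin{proof}
Let $\tilde G$ be the lift of $G$. The function $e^{-2\pi i\tau/c}\tilde G$ is a.e.\ invariant under each $g_2^s$. By Fubini it is a.e.\ equal to $\phi(v_-,v_+)$ for a measurable function $\phi$ on $\partial^2\tilde M$, and $\phi(\gamma\eta,\gamma\zeta)=e^{-2\pi ic_1(\gamma,\zeta)/c}\phi(\eta,\zeta)$ $\mu$-a.e. By \eqref{eq:hopf} for $i=1$, the function $e^{2\pi it_1/c}\phi(\eta,\zeta)$ is a.e.\ $\Gamma$-invariant. It descends to a bounded function $H$ on $S^{g_1}M$, of constant nonzero modulus, with $H\circ g_1^s=e^{2\pi is/c}H$.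

Put $m=m^{g_1}_\mu$, which is finite by Lemma~\ref{lem:finite} and nonzero. Invariance of $m$ gives $\int H\,dm=0$, while $\bigl|\int H\circ g_1^t\,\overline H\,dm\bigr|=\|H\|_2^2>0$ for all $t$. The condition in the definition of weak mixing extends from indicators to $L^2$ functions, by bilinearity and approximation; for $H,\overline H$ it fails.
\end{proof}

\section{A semigroup of words}\label{sec:words}

The words $a_k$ of the construction will be products of elements of $\Gamma$ separated by long powers of one fixed loxodromic $b$. The powers of $b$ have two purposes. By a ping-pong argument, every bi-infinite concatenation of words determines two boundary points. And the junction of two words is seen from points near $b^-$ in the past and near $b^+$ in the future, so that the cocycles of concatenations can be compared.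

\subsection{The element $b$ and the sets $U^\pm$}

The stabilizer in $\Gamma$ of the fixed point pair of a loxodromic is infinite cyclic: it acts on the axis freely, isometrically and properly discontinuously, and no element flips the axis, since a flip has a fixed point. Fix a loxodromic $b$ that \emph{generates the stabilizer of $\{b^\pm\}$}, and put
\[
\Gamma^*=\Gamma\setminus\langle b\rangle\neq\emptyset.
\]
For $x\in\Gamma^*$ we have $x\{b^\pm\}\cap\{b^\pm\}=\emptyset$: otherwise $xbx^{-1}$ and $b$ share a fixed point, hence both, and $x$ stabilizes $\{b^\pm\}$. Likewise, a loxodromic $\gamma\notin\langle b\rangle$ has no fixed point in $\{b^\pm\}$. In particular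
\begin{equation}\label{eq:xb}
xb^+\ne b^-\quad\text{for every }x\in\Gamma.
\end{equation}

Let $\operatorname{pr}:\bar M\setminus\{b^\pm\}\to\mathbb R$ be the nearest point projection to the $g_2$-axis of $b$, the axis being identified isometrically with $\mathbb R$ and oriented from $b^-$ to $b^+$. So $\operatorname{pr}(bz)=\operatorname{pr}(z)+\ell_2(b)$, and $\operatorname{pr}(z)\to\pm\infty$ as $z\to b^\pm$ (F3). Put
\[
U^-=\{b^-\}\cup\{\operatorname{pr}\le0\},\qquad U^+=\{b^+\}\cup\{\operatorname{pr}\ge1\}.
\]
These are disjoint closed subsets of $\bar M$ and neighborhoods of $b^-$ and $b^+$. Moreover $bU^+\subsetneq U^+$, $b^{-1}U^-\subset U^-$, $b^qU^+\downarrow\{b^+\}$ and $b^{-q}U^-\downarrow\{b^-\}$ as $q\to\infty$. Fix $o_2$ on the $g_2$-axis of $b$ at coordinate $0$, and $o_1$ on the $g_1$-axis of $b$ with $\operatorname{pr}(o_1)\le0$. Then $o_1,o_2\in U^-$ and $P_i(b^-,b^+)=0$.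

\subsection{Good words}

Let $x\in\Gamma^*$. As $J$ grows, $xb^JU^+$ shrinks to $xb^+\ne b^-$, while the sets $b^{-J}U^+$ increase and their interiors exhaust $\bar M\setminus\{b^-\}$. Similarly $x^{-1}b^{-J}U^-$ shrinks to $x^{-1}b^-\ne b^+$, and the interiors of $b^JU^-$ exhaust $\bar M\setminus\{b^+\}$. So there is an integer $J(x)\ge0$ with
\begin{equation}\label{eq:J}
xb^JU^+\subset b^{-J}U^+,\qquad x^{-1}b^{-J}U^-\subset b^JU^-\qquad(J\ge J(x)).
\end{equation}
We may take $J(x)$ as large as we like. Fix $x_*\in\Gamma^*$ once and for all, and choose $J(x_*)$ so large that the set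
\begin{equation}\label{eq:C}
C=x_*^{-1}b^{-J(x_*)}U^-_\partial
\end{equation}
satisfies $b^\pm\notin C$ and $\operatorname{diam}\operatorname{pr}(C)<\ell_2(b)/2$. This is possible because $C$ shrinks to $x_*^{-1}b^-\notin\{b^\pm\}$ as $J(x_*)\to\infty$. Then \emph{the sets $b^kC$, $k\in\mathbb Z$, are pairwise disjoint}, and $C\subset b^{J(x_*)}U^-$. From now on the function $J$ is fixed. The letter $x_*$ will serve in Section~\ref{sec:eigen} as a marker whose position can be read off the past endpoint of a geodesic.

A \emph{good word} is a formal product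
\[
a=b^{j_0}x_1b^{j_1}x_2\cdots x_mb^{j_m},\qquad m\ge1,\ x_l\in\Gamma^*,
\]
with $j_0\ge J(x_1)+1$, $j_l\ge J(x_l)+J(x_{l+1})$ for $1\le l<m$, and $j_m\ge J(x_m)$. The same symbol denotes the element of $\Gamma$ that it represents. If $x_m=x_*$, we say that $a$ \emph{ends with} $x_*b^{j_m}$.

The following inclusions come from \eqref{eq:J} by working through the word letter by letter, from the right for $U^+$ and from the left for $U^-$. First,
\begin{equation}\label{eq:letters+}
x_lb^{j_l}x_{l+1}\cdots x_mb^{j_m}U^+\subset b^{-J(x_l)}U^+\qquad(1\le l\le m).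
\end{equation}
For $l=m$ this holds since $x_mb^{j_m}U^+\subset x_mb^{J(x_m)}U^+\subset b^{-J(x_m)}U^+$. If it holds for $l+1$, then the left side for $l$ lies in $x_lb^{j_l-J(x_{l+1})}U^+\subset x_lb^{J(x_l)}U^+\subset b^{-J(x_l)}U^+$. Second,
\begin{equation}\label{eq:letters-}
(b^{j_0}x_1b^{j_1}\cdots x_{l-1}b^{j_{l-1}})^{-1}U^-\subset b^{-J(x_l)}U^-\qquad(1\le l\le m).
\end{equation}
For $l=1$ this is $b^{-j_0}U^-\subset b^{-J(x_1)}U^-$. If it holds for some $l<m$, then the left side for $l+1$ lies in $b^{-j_l}x_l^{-1}b^{-J(x_l)}U^-\subset b^{-j_l+J(x_l)}U^-\subset b^{-J(x_{l+1})}U^-$. Applying $b^{j_0}$ to \eqref{eq:letters+} with $l=1$, and $b^{-j_m}x_m^{-1}$ to \eqref{eq:letters-} with $l=m$, we obtain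
\begin{gather}\label{eq:pp}
aU^+\subset b^{j_0-J(x_1)}U^+\subset bU^+,\qquad a^{-1}U^-\subset U^-,\\
a^{-1}U^-_\partial\subset b^{-j}C\quad\text{if $a$ ends with }x_*b^{j}.\label{eq:ends}
\end{gather}

Let $\mathcal S\subset\Gamma$ be the semigroup generated by $b$ and all good words. For $W\in\mathcal S$ we get $WU^+\subset bU^+$ and $W^{-1}U^-\subset U^-$. Since $bU^+\subsetneq U^+$, we have $W\ne e$.

\subsection{Boundary points}

Let $(a_k)_{k\in\mathbb Z}$ be a sequence of elements each equal to $b$ or to a good word, and $\alpha_k=a_0\cdots a_{k-1}$. The $\alpha_k$ are distinct, because no product in $\mathcal S$ is trivial, and the nonempty compact sets $\alpha_kU^+_\partial$ decrease. Take a subsequence and $z^\pm$ as in (F4). We have $\alpha_k^{-1}U^-_\partial\subset U^-_\partial$, and $U^-_\partial\not\subset\{z^+\}$ because $U^-_\partial$ is a neighborhood of $b^-$ in the sphere $\partial\tilde M\cong S^{n-1}$, $n\ge2$; hence $z^-\in U^-$. So $z^-\notin U^+$, and $\alpha_k\to z^+$ uniformly on $U^+_\partial$ along the subsequence. Thus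 $\bigcap_k\alpha_kU^+_\partial$ is a single point $\xi_+\in U^+_\partial$, and $\xi_+=\lim_k\alpha_k\zeta$ for every $\zeta\in U^+_\partial$. The same argument, with the roles of $U^+$ and $U^-$ exchanged, shows that $\bigcap_k(a_{-k}\cdots a_{-1})^{-1}U^-_\partial$ is a single point $\xi_-\in U^-_\partial$, which is again a pointwise limit. So $\xi_\pm$ are measurable functions of $(a_k)$, and for the shifted sequence $(a_{k+1})_k$ they become $a_0^{-1}\xi_\pm$.

Applied to the constant sequence of one element $W\in\mathcal S$ (the argument uses only $WU^+\subset U^+$, $W^{-1}U^-\subset U^-$ and $W^k\ne e$ for $k\ge1$), this gives fixed points of $W$ in $U^+_\partial$ and in $U^-_\partial$. So $W$ preserves a geodesic, on which it acts freely: $W$ is loxodromic. Since $W^k\zeta$ converges to the first fixed point for all $\zeta\in U^+_\partial$, we have $W^\pm\in U^\pm_\partial$.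

\subsection{The normalized cocycle}

The cocycle $c_i(b,\zeta)$ depends on $\zeta$. We remove this dependence by pushing the base point to $b^-$ along the axis of $b$. Since $d_i(b^{-m}o_i,o_i)=m\ell_i(b)$, formula \eqref{eq:c} gives for $\zeta\ne b^-$
\[
c_i(b^m,\zeta)-m\ell_i(b)=-P_i(b^{-m}o_i,\zeta)\longrightarrow\Psi_i(\zeta):=-P_i(b^-,\zeta)\qquad(m\to\infty).
\]
The function $\Psi_i$ is continuous on $\partial\tilde M\setminus\{b^-\}$ and $\Psi_i(b^+)=0$. For $\zeta,w\zeta\ne b^-$ put
\[
c_i'(w,\zeta)=c_i(w,\zeta)+\Psi_i(w\zeta)-\Psi_i(\zeta).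
\]
This is continuous in $\zeta$ and satisfies the cocycle identity \eqref{eq:cocycle} wherever its terms are defined. Writing $\Psi_i(w\zeta)$ as a limit and using \eqref{eq:cocycle}, we get
\begin{equation}\label{eq:cprime}
c_i'(w,\zeta)=\lim_{m\to\infty}\bigl(c_i(b^mw,\zeta)-m\ell_i(b)\bigr)-\Psi_i(\zeta),\qquad c_i'(b^l,\zeta)=l\,\ell_i(b)\quad(l\in\mathbb Z).
\end{equation}
The second formula is the first for $w=b^l$. So a power of $b$ contributes its length exactly. The next lemma shows that for a word in $\mathcal S$ the dependence on $\zeta$ is small near $b^+$, uniformly in the word.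

\begin{lemma}[distortion]\label{lem:dis}
For $q\ge0$ let
\[
\operatorname{dis}(q)=\max_i\sup\bigl\{|P_i(z,\zeta)-P_i(z,\zeta')|:z\in U^-,\ \zeta,\zeta'\in b^qU^+_\partial\bigr\}.
\]
Then $\operatorname{dis}(q)\to0$ as $q\to\infty$, and $|c_i'(W,\zeta)-c_i'(W,\zeta')|\le2\operatorname{dis}(q)$ for all $W\in\mathcal S\cup\{e\}$ and $\zeta,\zeta'\in b^qU^+_\partial$.
\end{lemma}

\begin{proof}
As $U^\pm$ are disjoint, $P_i$ is uniformly continuous on the compact set $U^-\times U^+_\partial$, and $b^qU^+_\partial\downarrow\{b^+\}$; so $\operatorname{dis}(q)\to0$. Let $m\ge0$ and $z=(b^mW)^{-1}o_i=W^{-1}b^{-m}o_i$. Since $o_i\in U^-$, also $z\in U^-$, and by \eqref{eq:c} $|c_i(b^mW,\zeta)-c_i(b^mW,\zeta')|=|P_i(z,\zeta)-P_i(z,\zeta')|\le\operatorname{dis}(q)$. Let $m\to\infty$ in \eqref{eq:cprime} and use $|\Psi_i(\zeta)-\Psi_i(\zeta')|\le\operatorname{dis}(q)$, which holds since $b^-\in U^-$.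
\end{proof}

For $x\in\Gamma^*$ put $\beta_i(x)=c_i'(x,b^+)$, which makes sense by \eqref{eq:xb}, and write $\beta=(\beta_1,\beta_2)$, $\ell=(\ell_1,\ell_2)$.

\begin{lemma}\label{lem:beta}
\textup{(a)} $\beta_i(x)=\lim_{J\to\infty}\bigl(\ell_i(b^Jxb^J)-2J\ell_i(b)\bigr)$ for $x\in\Gamma^*$.

\textup{(b)} If $\gamma\notin\langle b\rangle$ is loxodromic, then $\gamma^k\in\Gamma^*$ for $k\ge1$ and $\beta_i(\gamma^{k+1})-\beta_i(\gamma^k)\to\ell_i(\gamma)$ as $k\to\infty$.
\end{lemma}

\begin{proof}
(a) For $J>J(x)$ the element $a=b^Jxb^J$ is a good word, $a^+\in U^+$, and the $\Psi_i$-terms cancel at the fixed point $a^+$. So $\ell_i(a)=c_i(a,a^+)=c_i'(a,a^+)=2J\ell_i(b)+c_i'(x,b^Ja^+)$. Here $b^Ja^+\in b^JU^+$, so $b^Ja^+\to b^+$, and $c_i'(x,\cdot)$ is continuous at $b^+$.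

(b) The fixed points of $\gamma^k$ are those of $\gamma$ and are not in $\{b^\pm\}$, so $\gamma^k\in\Gamma^*$. By the cocycle identity the difference is $c_i'(\gamma,\gamma^kb^+)$. As $b^+\ne\gamma^-$, we have $\gamma^kb^+\to\gamma^+\ne b^-$, and $c_i'(\gamma,\cdot)$ is continuous at $\gamma^+$ with $c_i'(\gamma,\gamma^+)=c_i(\gamma,\gamma^+)=\ell_i(\gamma)$.
\end{proof}

\section{Steering the lengths}\label{sec:steer}

\emph{From here to the end of Section~\ref{sec:eigen} we assume that $\ell_1,\ell_2$ are not proportional and that $\ell_2$ is not arithmetic.}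

Let $\Xi=\{\xi\in\mathbb R^2:\xi\cdot\ell(\gamma)\in\mathbb Z\text{ for all loxodromic }\gamma\}$. If all vectors $\ell(\gamma)\in(0,\infty)^2$ were on one line through $0$, then $\ell_1,\ell_2$ would be proportional. So there are two linearly independent vectors $\ell(\gamma)$, and the group $\Xi$ is discrete, hence countable. Fix $c>0$ such that $c\xi_1\notin\mathbb Z$ for all $\xi\in\Xi$ with $\xi_1\ne0$; this excludes only countably many $c$. Let
\[
T=(\mathbb R/c\mathbb Z)\times\mathbb R,\qquad|(s,r)|_T=\max\bigl(\operatorname{dist}(s,c\mathbb Z),|r|\bigr).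
\]

\begin{lemma}\label{lem:dense}
The images in $T$ of $\ell(b)$ and of the $\beta(x)$, $x\in\Gamma^*$, generate a dense subgroup of $T$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:beta}(b) and $\ell(b^k)=|k|\ell(b)$, the closure of the subgroup contains the images of all $\ell(\gamma)$. A proper closed subgroup is annihilated by a nontrivial character of $T$. The characters are $(s,r)\mapsto e^{2\pi i(\xi_1s+\xi_2r)}$ with $c\xi_1\in\mathbb Z$, $\xi_2\in\mathbb R$. If such a character is trivial on the closure, then $\xi\in\Xi$, so $\xi_1=0$ by the choice of $c$. Then $\xi_2\ell_2(\gamma)\in\mathbb Z$ for all $\gamma$, and $\xi_2=0$ because $\ell_2$ is not arithmetic.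
\end{proof}

Below, $c'=(c_1'\bmod c,\ c_2')$ takes values in $T$; by \eqref{eq:cprime}, $c'(b^l,\zeta)=l\,\ell(b)$. The next lemma is the repair tool: after any word $W$ one can append a good word which changes $c'$ by a prescribed amount, up to $\varepsilon$. Part (ii) will ensure that the result is insensitive to what follows.

\begin{lemma}[repair]\label{lem:repair}
For every $\varepsilon>0$ there are $N(\varepsilon)\ge0$ and an integer $j_*(\varepsilon)\ge0$ such that for all $W\in\mathcal S\cup\{e\}$ and all $(s,r)\in T$ with $r\ge N(\varepsilon)$ there is a good word $a$ that ends with $x_*b^{j_*(\varepsilon)}$ and satisfies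
\begin{itemize}
\item[(i)] $|c'(Wa,b^+)-c'(W,b^+)-(s,r)|_T\le\varepsilon$;
\item[(ii)] $|c'(Va,\zeta)-c'(Va,b^+)|_T\le\varepsilon$ for all $V\in\mathcal S\cup\{e\}$ and $\zeta\in U^+_\partial$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\ell_2(b)>0$, the quotient $\bar T=T/\langle\ell(b)\rangle$ is a compact group. The closure of a subsemigroup of a compact group is a group. So, by Lemma~\ref{lem:dense}, the semigroup generated by the images of the $\beta(x)$, $x\in\Gamma^*$, is dense in $\bar T$, and so is its translate by the image of $\beta(x_*)$. By compactness there is a finite set $\mathcal W$ of finite sequences $(x_1,\dots,x_m)$ in $\Gamma^*$, all with $x_m=x_*$, such that for each $(s,r)\in T$ there are a sequence in $\mathcal W$ and $\nu\in\mathbb Z$ with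
\begin{equation}\label{eq:nu}
\Bigl|\sum_l\beta(x_l)+\nu\,\ell(b)-(s,r)\Bigr|_T\le\varepsilon/4.
\end{equation}
Let $m_0$ be the maximal length of a sequence in $\mathcal W$. Choose $q\ge0$ with $2\operatorname{dis}(q)\le\varepsilon/4$, and $q'\ge0$ such that $|c_i'(x,\zeta)-\beta_i(x)|\le\varepsilon/(4m_0)$ for $i=1,2$, all $x$ occurring in $\mathcal W$ and all $\zeta\in b^{q'}U^+_\partial$. For a sequence in $\mathcal W$ set $j_l=J(x_l)+J(x_{l+1})+q'$ for $1\le l<m$, and $j_m=J(x_*)+q=:j_*(\varepsilon)$.

Given $(s,r)$, take a sequence and $\nu$ as in \eqref{eq:nu}. The second coordinate gives $\nu\ge(r-\varepsilon/4-\sum_l\beta_2(x_l))/\ell_2(b)$. As $\mathcal W$ is finite, there is $N(\varepsilon)$ such that $j_0:=\nu-\sum_{l\ge1}j_l\ge J(x_1)+q+1$ whenever $r\ge N(\varepsilon)$. Then $a=b^{j_0}x_1b^{j_1}\cdots x_mb^{j_m}$ is a good word.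

(i) By the cocycle identity $c'(a,b^+)=\sum_lc'(x_l,\zeta_l)+\nu\,\ell(b)$, where $\zeta_m=b^{j_m}b^+=b^+$ and, for $l<m$, by \eqref{eq:letters+},
\[
\zeta_l=b^{j_l}x_{l+1}b^{j_{l+1}}\cdots x_mb^{j_m}b^+\in b^{j_l-J(x_{l+1})}U^+\subset b^{q'}U^+.
\]
So $c'(a,b^+)$ differs from $\sum_l\beta(x_l)+\nu\,\ell(b)$ by at most $\varepsilon/4$, and from $(s,r)$ by at most $\varepsilon/2$. Moreover $ab^+\in b^{j_0-J(x_1)}U^+\subset b^qU^+$ by \eqref{eq:pp}. By Lemma~\ref{lem:dis}, $c'(Wa,b^+)=c'(W,ab^+)+c'(a,b^+)$ differs from $c'(W,b^+)+c'(a,b^+)$ by at most $2\operatorname{dis}(q)\le\varepsilon/4$.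

(ii) Write $a=a''b^q$, where $a''=b^{j_0}x_1\cdots x_*b^{J(x_*)}$ is still a good word. By \eqref{eq:cprime} the two terms in (ii) are $c'(Va'',b^q\zeta)+q\,\ell(b)$ and $c'(Va'',b^+)+q\,\ell(b)$. They differ by at most $2\operatorname{dis}(q)\le\varepsilon/4$, by Lemma~\ref{lem:dis}.
\end{proof}

\section{The hierarchical random word}\label{sec:hier}

We now make the scheme of Section~\ref{sec:idea} precise: an independent sequence of levels $n_k$ determines the words $a_k$, and a word of level $n\ge1$ repairs the block reaching back to the last letter of higher level.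

\subsection{The rule}

Let $\varepsilon_n=\varepsilon_02^{-n}$ for $n\ge1$, so $\sum_{n\ge1}\varepsilon_n=\varepsilon_0$, where $\varepsilon_0>0$ is such that
\begin{equation}\label{eq:eps}
2\varepsilon_0\le1,\qquad\frac{4\pi}c\,\varepsilon_0\le\frac1{10}.
\end{equation}
Let $L_0=\ell_2(b)$ and, for $n\ge1$, choose $L_n\ge N(\varepsilon_n)+1$, with $L_1/L_0\notin\mathbb Q$. Then $\inf_nL_n>0$.

Let $\Omega=(\mathbb Z_{\ge0})^{\mathbb Z}\ni\omega=(n_k)_{k\in\mathbb Z}$, with shift $(S\omega)_k=n_{k+1}$ and probability $\mathbb P=p^{\otimes\mathbb Z}$, where $p=(p_n)$ satisfies $p_n>0$, $\sum p_n=1$ and $\sum p_nL_n<\infty$. The vector $p$ will be chosen only at the end of Section~\ref{sec:eigen}; \emph{no choice made before depends on it}. Put $f(\omega)=L_{n_0}$. We restrict $\Omega$ to the invariant set, of full measure, where every $n$ occurs infinitely often in both directions.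

Define $a_k=a_k(\omega)$ as follows. If $n_k=0$, then $a_k=b$. If $n_k=n\ge1$, let
\[
k^-=\max\{l<k:n_l\ge n+1\},\qquad W=a_{k^-+1}\cdots a_{k-1}
\]
(possibly $W=e$), and let $a_k$ be the first word, in a fixed enumeration of the countably many good words, that ends with $x_*b^{j_*(\varepsilon_n)}$, satisfies Lemma~\ref{lem:repair}(ii) with $\varepsilon=\varepsilon_n$, and
\begin{equation}\label{eq:target}
\Bigl|c'(a_{k^-+1}\cdots a_k,b^+)-\Bigl(0,\sum_{k^-<l\le k}L_{n_l}\Bigr)\Bigr|_T\le\varepsilon_n.
\end{equation}
If such a word exists, then (ii) with $V=W$ gives, for all $\zeta\in U^+_\partial$,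
\begin{equation}\label{eq:block}
\Bigl|c'(a_{k^-+1}\cdots a_k,\zeta)-\Bigl(0,\sum_{k^-<l\le k}L_{n_l}\Bigr)\Bigr|_T\le2\varepsilon_n.
\end{equation}
The rule is a recursion on the block length $k-k^-$: if $k^-<l<k$ and $n_l\ge1$, then $n_l\le n<n_{k^-}$, so $l^-\ge k^-$ and the block $(l^-,l]$ of $l$ is contained in $(k^-,k-1]$. Thus $a_k$ depends only on $n_{k^-+1},\dots,n_k$; the rule is measurable and $a_k(\omega)=a_0(S^k\omega)$.

\begin{lemma}\label{lem:possible}
At every step such a word $a_k$ exists.
\end{lemma}

\begin{proof}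
Suppose that all $a_l$, $k^-<l<k$, have been found; those with $n_l\ge1$ satisfy \eqref{eq:block}. Apply Lemma~\ref{lem:repair} with $\varepsilon=\varepsilon_n$ and target $(s,r)=\bigl(0,\sum_{k^-<l\le k}L_{n_l}\bigr)-c'(W,b^+)$. Its conclusion (i) is \eqref{eq:target}. We must check that $r\ge N(\varepsilon_n)$, and for this we show $r\ge L_n-1$.

If $n_l=0$ for all $k^-<l<k$, then $r=L_n$ by \eqref{eq:cprime}. Otherwise let $l_0$ be the last index in $(k^-,k)$ with $n_{l_0}\ge1$, and put $l_{i+1}=(l_i)^-$. As long as $l_i>k^-$, its level is at most $n$ and $l_{i+1}\ge k^-$. The chain therefore ends exactly at $k^-$, and along it the levels strictly increase. By the cocycle identity, $c'(W,b^+)$ is the sum of the contributions of the blocks $(l_{i+1},l_i]$, evaluated at points of $U^+_\partial$, and of the zeros in $(l_0,k)$. Each zero contributes exactly $L_0$ to $c_2'$; each block satisfies \eqref{eq:block}, and the levels of the blocks are distinct. So $c_2'(W,b^+)$ differs from $\sum_{k^-<l<k}L_{n_l}$ by at most $2\sum_n\varepsilon_n\le1$, that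 is, $|r-L_n|\le1$.
\end{proof}

\subsection{The transfer function}

Let $\xi_\pm(\omega)\in U^\pm_\partial$ be the boundary points of $(a_k(\omega))$ from Section~\ref{sec:words}, so $\xi_\pm(S\omega)=a_0(\omega)^{-1}\xi_\pm(\omega)$. Put $\zeta_k=\xi_+(S^k\omega)\in U^+_\partial$, so $a_k\zeta_{k+1}=\zeta_k$, and let
\[
e_k=c'(a_k,\zeta_{k+1})-(0,L_{n_k})\in T
\]
be the error of step $k$. We sum the errors backwards from $0$, level by level (Figure~\ref{fig:blocks}): for $n\ge1$ let
\[
k_n(\omega)=\max\{k<0:n_k\ge n\},\qquad E^{(n)}(\omega)=\sum_{k_n<l<0}e_l.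
\]
Let $r(\omega)\ge0$ be the number of zeros immediately preceding position $0$. By \eqref{eq:cprime}, $E^{(1)}=(r(\omega)\ell_1(b),0)$. Next, $E^{(n+1)}-E^{(n)}=\sum_{k_{n+1}<l\le k_n}e_l$. This is $0$ if $k_{n+1}=k_n$. Otherwise $n_{k_n}=n$ and $(k_n)^-=k_{n+1}$, and by the cocycle identity the sum equals $c'(a_{k_{n+1}+1}\cdots a_{k_n},\zeta_{k_n+1})-(0,\sum_{k_{n+1}<l\le k_n}L_{n_l})$, which by \eqref{eq:block} has norm at most $2\varepsilon_n$. Hence $E=\lim_nE^{(n)}=(E_1,E_2)$ exists and
\begin{equation}\label{eq:E}
\bigl|E(\omega)-(r(\omega)\ell_1(b),0)\bigr|_T\le2\varepsilon_0,\qquad|E_2|\le2\varepsilon_0\le1.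
\end{equation}
For $n>n_0$, the coordinate of $\omega$ at position $0$, we have $k_n(S\omega)=k_n(\omega)-1$, hence $E^{(n)}(S\omega)=E^{(n)}(\omega)+e_0(\omega)$. So $e_0=E\circ S-E$. With
\[
D_i=E_i+\Psi_i\circ\xi_+\qquad(\text{for }i=1\text{ modulo }c)
\]
and the definition of $c_i'$, this says
\begin{equation}\label{eq:D}
\begin{aligned}
c_2(a_0,\xi_+(S\omega))&=f(\omega)+D_2(S\omega)-D_2(\omega),\\
c_1(a_0,\xi_+(S\omega))&\equiv D_1(S\omega)-D_1(\omega)\pmod c.
\end{aligned}
\end{equation}
These are the two relations announced in Section~\ref{sec:idea}.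

\subsection{The current}

Let $\Omega^f$ be the quotient of $\Omega\times\mathbb R$ by the $\mathbb Z$-action generated by $(\omega,t)\mapsto(S\omega,t-f(\omega))$. It has the fundamental domain $\mathfrak F=\{0\le t<f(\omega)\}$ and carries the flow $\psi^s$ (translation in $t$) and the finite invariant measure $\mathbf m$ induced by $\mathbb P\otimes dt$, of mass $\bar f=\int f\,d\mathbb P=\sum p_nL_n$. Define
\[
\tilde\Theta(\omega,t)=\bigl(\xi_-(\omega),\xi_+(\omega),t-D_2(\omega)\bigr)\in\partial^2\tilde M\times\mathbb R=S^{g_2}\tilde M.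
\]
By the cocycle identity $c_2(a_0^{-1},\xi_+(\omega))=-c_2(a_0,\xi_+(S\omega))$, so \eqref{eq:hopf} and \eqref{eq:D} give
\begin{equation}\label{eq:equiv}
\tilde\Theta(S\omega,t-f(\omega))=a_0(\omega)^{-1}\,\tilde\Theta(\omega,t).
\end{equation}
So $\tilde\Theta$ induces a measurable map $\Theta:\Omega^f\to S^{g_2}M$ with $\Theta\circ\psi^s=g_2^s\circ\Theta$. The measure $m_2=\Theta_*\mathbf m$ is finite, nonzero and $(g_2^t)$-invariant. By (M1), $m_2=m^{g_2}_\mu$ for a geodesic current $\mu$, and $m^{g_1}_\mu$ is finite by Lemma~\ref{lem:finite}. This is the current of Theorem~\ref{thm:B}, once $p$ is chosen.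

\section{Mixing for $g_2$}\label{sec:mix}

We use Blackwell's renewal theorem: let $X_1,X_2,\dots$ be independent positive random variables with common law of finite mean $\bar f$, not carried by any $\rho\mathbb Z$, and let $\mathcal U=\sum_{j\ge0}\operatorname{Law}(X_1+\dots+X_j)$. Then for each bounded interval $I$ the function $x\mapsto\mathcal U(x-I)$ is bounded and tends to $|I|/\bar f$ as $x\to+\infty$.

\begin{proposition}\label{prop:mixing}
For every $p$ as above, $m^{g_2}_\mu$ is strongly mixing; in particular it is ergodic.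
\end{proposition}

\begin{proof}
Since $m_2(A\cap g_2^sB)=\mathbf m(\Theta^{-1}A\cap\psi^s\Theta^{-1}B)$, it suffices that $(\Omega^f,\psi,\mathbf m)$ is mixing. Consider $Y=C_Y\times I$ and $Z=C_Z\times I'$, where $C_Y,C_Z$ are cylinders fixing all coordinates in $[-m,m]$ and $I,I'$ are intervals in $[0,f|_{C_Y})$ and $[0,f|_{C_Z})$. Finite linear combinations of indicators of such sets, over all $m$, are dense in $L^2(\mathfrak F)$. So by approximation it suffices to treat such $Y,Z$.

Let $s>0$. A point $(\omega,t)\in\mathfrak F$ lies in $Y\cap\psi^{-s}Z$ if and only if $\omega\in C_Y$, $t\in I$ and, for the unique $k\ge0$ with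
\[
0\le t+s-\sum_{0\le l<k}L_{n_l}<L_{n_k},
\]
we have $S^k\omega\in C_Z$ and $t+s-\sum_{0\le l<k}L_{n_l}\in I'$. If $k\le2m$, then $\sum_{0\le l\le2m}L_{n_l}>s$. So this part has measure at most $|I|\,\mathbb P\bigl(\sum_{0\le l\le2m}L_{n_l}>s\bigr)\to0$ as $s\to\infty$.

If $k\ge2m+1$, the coordinates in $[-m,m]$ are fixed by $C_Y$, those in $[k-m,k+m]$ by $C_Z$, and these blocks are disjoint. In $\sum_{0\le l<k}L_{n_l}$, the coordinates $0,\dots,m$ contribute a constant $\alpha$, the coordinates $k-m,\dots,k-1$ a constant $\alpha'$, and the $k-2m-1$ coordinates in between are free and independent. Given $S^k\omega\in C_Z$, the condition that the final value lies in $I'\subset[0,f|_{C_Z})$ already forces $k$ to be the index above; so the events for different $k$ are disjoint. Summing over $k$ we get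
\[
\mathbf m(Y\cap\psi^{-s}Z)=\mathbb P(C_Y)\,\mathbb P(C_Z)\int_I\mathcal U(t+s-\alpha-\alpha'-I')\,dt+o(1),
\]
where $\mathcal U$ is the renewal measure of the law of $L_{n_0}$. This law has mean $\bar f$ and is not carried by any $\rho\mathbb Z$, because it charges $L_0$ and $L_1$, and $L_1/L_0\notin\mathbb Q$. By Blackwell's theorem and dominated convergence the limit is $\mathbb P(C_Y)\mathbb P(C_Z)|I||I'|/\bar f=\mathbf m(Y)\mathbf m(Z)/\|\mathbf m\|$. The other sign of $s$ follows by exchanging $Y$ and $Z$.
\end{proof}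

\section{An eigenfunction for $g_1$}\label{sec:eigen}

\subsection{Reduction to a nonvanishing integral}

Put
\[
u(\omega,t)=\exp\tfrac{2\pi i}c\bigl(\tau(\tilde\Theta(\omega,t))+D_1(\omega)\bigr).
\]
By \eqref{eq:equiv}, $\tau(\gamma v)=\tau(v)+c_1(\gamma,v_+)$ and \eqref{eq:D}, passing from $(\omega,t)$ to $(S\omega,t-f(\omega))$ changes $\tau(\tilde\Theta)$ by $c_1(a_0^{-1},\xi_+(\omega))=-c_1(a_0,\xi_+(S\omega))\equiv D_1(\omega)-D_1(S\omega)$ modulo $c$. So $u$ is a function on $\Omega^f$, and
\[
|u|=1,\qquad u\circ\psi^s=e^{2\pi iA(\Theta(\cdot),s)/c}\,u.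
\]
If $\Theta$ were injective, $u$ would be a function on $S^{g_2}M$ as in Lemma~\ref{lem:eigen}. In general we take a conditional expectation. The complex measure $\Theta_*(u\,\mathbf m)$ is absolutely continuous with respect to $m_2$; let $G$ be its density, chosen Borel with $|G|\le1$, so that $\int hG\,dm_2=\int(h\circ\Theta)\,u\,d\mathbf m$ for bounded Borel $h$. For Borel $Y\subset S^{g_2}M$,
\[
\int_YG\circ g_2^s\,dm_2=\int_{g_2^sY}G\,dm_2=\int_{\psi^s\Theta^{-1}Y}u\,d\mathbf m=\int_{\Theta^{-1}Y}u\circ\psi^s\,d\mathbf m=\int_Ye^{2\pi iA(\cdot,s)/c}\,G\,dm_2.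
\]
Hence $G\circ g_2^s=e^{2\pi iA(\cdot,s)/c}G$ a.e., and $|G|$ is a.e.\ constant by ergodicity. By Lemma~\ref{lem:eigen}, \emph{it suffices to find a Borel set $V\subset S^{g_2}M$ with $\int_VG\,dm_2=\int_{\Theta^{-1}V}u\,d\mathbf m\ne0$.}

The idea is to take $V$ very close to the closed geodesic of $b$. An orbit visits $V$ mainly inside a long run of zeros that follows a letter of level $1$. The word of this letter ends with the marker $x_*b^{j_*}$, which determines the position in the run and therefore the phase of $u$. All other visits will be made rare by the choice of $p$.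

\subsection{The set $V$}

For $v\in S^{g_2}\tilde M$ with $v_+\ne b^-$ put $Q(v)=\exp\frac{2\pi i}c(\tau(v)+\Psi_1(v_+))$. Since $c_1(b^l,\zeta)+\Psi_1(b^l\zeta)=l\,\ell_1(b)+\Psi_1(\zeta)$ by \eqref{eq:cprime},
\begin{equation}\label{eq:Q}
Q(b^lv)=e^{2\pi il\ell_1(b)/c}\,Q(v),\qquad u(\omega,t)=Q(\tilde\Theta(\omega,t))\,e^{2\pi iE_1(\omega)/c}.
\end{equation}
Put $j_*=j_*(\varepsilon_1)$. We choose successively, and independently of $p$:
\begin{itemize}
\item $D_*=1+\sup_{U^+_\partial}|\Psi_2|$, so that $|D_2|\le D_*$ by \eqref{eq:E}; the compact set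
\[
\mathcal K=\{v\in S^{g_2}\tilde M:v_\pm\in U^\pm_\partial,\ |t_2(v)|\le L_0+L_1+D_*+1\};
\]
and the finite set $\Phi=\{\gamma\in\Gamma:\gamma\mathcal K\cap\mathcal K\ne\emptyset\}$.
\item For integers $K\ge J(x_*)$ and $h\in(0,1)$, the set
\[
\tilde V=\{v:v_-\in b^{-K}C,\ v_+\in b^KU^+_\partial,\ t_2(v)\in(0,h)\}.
\]
As $C\subset b^{J(x_*)}U^-$, we have $b^{-K}C\subset b^{-K+J(x_*)}U^-\subset U^-$. So $\tilde V\subset\mathcal K$. Moreover $\tilde V$ is contained in $\{v:v_-\in b^{-K+J(x_*)}U^-,\ v_+\in b^KU^+,\ t_2(v)\in(0,h)\}$, and these larger sets decrease as $K$ increases or $h$ decreases, and they shrink to $v_*=(b^-,b^+,0)$ as $K\to\infty$, $h\to0$. Put $Q_*=Q(v_*)$. By continuity of $Q$ at $v_*$ we can fix $h$ such that $|Q-Q_*|\le\frac1{10}$ on $\tilde V$ for all sufficiently large $K$.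
\item For $\gamma\in\Phi\setminus\langle b\rangle$ we have $\gamma^{-1}b^-\ne b^-$ and $\gamma^{-1}b^+\ne b^+$. Since $b^{-K}C\subset b^{-K+J(x_*)}U^-$ and $b^KU^+_\partial$ shrink to $b^-$ and $b^+$ as $K\to\infty$, and $\Phi$ is finite, there is an integer $R\ge1$ such that for all sufficiently large $K$
\begin{equation}\label{eq:R}
\gamma^{-1}b^{-K}C\cap b^{-R}U^-=\emptyset,\qquad\gamma^{-1}b^KU^+_\partial\cap b^RU^+=\emptyset\qquad(\gamma\in\Phi\setminus\langle b\rangle).
\end{equation}
\item Finally we fix $K$ so large that both requirements hold and $(K-j_*)\ell_2(b)\ge D_*$, and put $K'=2K+\lceil(D_*+1)/\ell_2(b)\rceil$.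
\end{itemize}
Let $V$ be the image of $\tilde V$ in $S^{g_2}M$; it is a Borel set, because the countable union $\Gamma\tilde V$ is. The point of $\Omega^f$ represented by $(\omega,t)$ lies in $\Theta^{-1}V$ if and only if $\gamma\tilde\Theta(\omega,t)\in\tilde V$ for some $\gamma\in\Gamma$; we then say that $\gamma$ \emph{works} for $(\omega,t)$.

\subsection{Two fundamental domains}

Besides $\mathfrak F$ we use a fundamental domain that groups each run of zeros with the letter following it. If $n_{-1}\ge1$, let $k=k(\omega)\ge0$ be such that $n_0=\dots=n_{k-1}=0$ and $n_k\ge1$, and let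
\[
\mathfrak F'=\{(\omega,s):n_{-1}\ge1,\ 0\le s<kL_0+L_{n_k}\}.
\]
To $(\omega,t)\in\mathfrak F$ we associate $(\omega',s)=(S^{-r}\omega,t+rL_0)$ with $r=r(\omega)$. Here $n'_{-1}=n_{-1-r}\ge1$, the letters $n'_0,\dots,n'_{r-1}$ are zeros, and $(\omega',s)\in\mathfrak F'$. The map is a bijection $\mathfrak F\to\mathfrak F'$: its inverse is $(\omega',s)\mapsto(S^r\omega',s-rL_0)$, where $r=\lfloor s/L_0\rfloor$ if $s<k(\omega')L_0$ and $r=k(\omega')$ otherwise. Since $(\omega,t)$ is obtained from $(\omega',s)$ by $r$ steps of the $\mathbb Z$-action, each with $a_0=b$, the two represent the same point of $\Omega^f$. So $\mathfrak F'$ is a fundamental domain too, and as the $\mathbb Z$-action preserves $\mathbb P\otimes dt$, the measure $\mathbf m$ may be computed on either domain. By \eqref{eq:equiv}, $\tilde\Theta(\omega,t)=b^{-r}\tilde\Theta(\omega',s)$. So some power of $b$ works for $(\omega,t)$ if and only if some power of $b$ works for $(\omega',s)$. Partition $\Theta^{-1}V$ into the sets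
\begin{itemize}
\item[$\mathcal N_1$:] some power of $b$ works for the representatives in $\mathfrak F$ and $\mathfrak F'$, and $n_{-1}=1$ for the representative in $\mathfrak F'$;
\item[$\mathcal N_2$:] some power of $b$ works for the representatives in $\mathfrak F$ and $\mathfrak F'$, and $n_{-1}\ge2$ for the representative in $\mathfrak F'$;
\item[$\mathcal N_3$:] no power of $b$ works for the representatives in $\mathfrak F$ and $\mathfrak F'$.
\end{itemize}

\subsection{The main part $\mathcal N_1$}

\emph{Phase.} Let $(\omega,s)\in\mathfrak F'$ represent a point of $\mathcal N_1$, with $v'=b^{l}\tilde\Theta(\omega,s)\in\tilde V$. Since $n_{-1}=1$, the word $a_{-1}$ ends with $x_*b^{j_*}$, so by \eqref{eq:ends}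
\begin{equation}\label{eq:marker}
\xi_-(\omega)\in a_{-1}^{-1}U^-_\partial\subset b^{-j_*}C.
\end{equation}
Since also $b^{l}\xi_-(\omega)\in b^{-K}C$ and the sets $b^kC$ are disjoint, $l=j_*-K$. Moreover $r(\omega)=0$, so \eqref{eq:E} says that $E_1(\omega)$ is within $2\varepsilon_0$ of $c\mathbb Z$, and $|e^{2\pi iE_1(\omega)/c}-1|\le4\pi\varepsilon_0/c\le\frac1{10}$ by \eqref{eq:eps}. By \eqref{eq:Q},
\[
u(\omega,s)=Q(b^{K-j_*}v')\,e^{2\pi iE_1(\omega)/c}=Q(v')\,e^{2\pi i(K-j_*)\ell_1(b)/c}\,e^{2\pi iE_1(\omega)/c}.
\]
Hence $|u-Q'_*|\le\frac15$ on $\mathcal N_1$, with the unimodular constant $Q'_*=Q_*e^{2\pi i(K-j_*)\ell_1(b)/c}$.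

\emph{Measure.} Let $n_{-1}=1$ and $n_0=\dots=n_{K'-1}=0$, and put $l=j_*-K$. By \eqref{eq:marker}, $b^{l}\xi_-(\omega)\in b^{-K}C$. Since $a_0\cdots a_{K'-1}=b^{K'}$, we have $b^{l}\xi_+(\omega)\in b^{l+K'}U^+\subset b^KU^+$. By \eqref{eq:hopf} and \eqref{eq:cprime},
\[
t_2\bigl(b^{l}\tilde\Theta(\omega,s)\bigr)=s-D_2(\omega)+c_2(b^{l},\xi_+(\omega))=s-E_2(\omega)+l\,\ell_2(b)-\Psi_2(b^{l}\xi_+(\omega)).
\]
This lies in $(0,h)$ exactly for $s\in(\sigma,\sigma+h)$, where $\sigma=(K-j_*)\ell_2(b)+E_2(\omega)+\Psi_2(b^{l}\xi_+(\omega))$. Here $|E_2(\omega)|+|\Psi_2(b^l\xi_+(\omega))|\le D_*$, so $\sigma\ge0$ and $\sigma+h\le K\ell_2(b)+D_*+1\le K'L_0$. Thus $(\sigma,\sigma+h)\subset[0,K'L_0)$, and for such $s$ the point $(\omega,s)$ lies in $\mathfrak F'$, since $k(\omega)\ge K'$, and represents a point of $\mathcal N_1$. Hence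
\[
\mathbf m(\mathcal N_1)\ge p_1p_0^{K'}h.
\]

\subsection{The exceptional parts}

\emph{$\mathcal N_2$.} Let $(\omega,s)\in\mathfrak F'$ be the representative, so $n_{-1}\ge2$. Given $\omega$, there is at most one $l$ with $b^l\xi_-(\omega)\in b^{-K}C$, and then $t_2(b^l\tilde\Theta(\omega,s))=s+\mathrm{const}(\omega)$ must lie in $(0,h)$. So
\[
\mathbf m(\mathcal N_2)\le h\sum_{n\ge2}p_n.
\]

\emph{$\mathcal N_3$.} Let $(\omega,t)\in\mathfrak F$ be the representative. The part with $n_0\ge2$ has measure at most $\sum_{n\ge2}p_nL_n$. Let $n_0\le1$. Then $0\le t<L_0+L_1$ and $|D_2|\le D_*$, so $\tilde\Theta(\omega,t)\in\mathcal K$. As $\tilde V\subset\mathcal K$, any $\gamma$ that works lies in $\Phi\setminus\langle b\rangle$. If $n_{-R}=\dots=n_{-1}=0$, then $\xi_-(\omega)\in b^{-R}U^-$, but also $\xi_-(\omega)\in\gamma^{-1}b^{-K}C$, contradicting \eqref{eq:R}. If $n_0=\dots=n_{R-1}=0$, then $\xi_+(\omega)\in b^RU^+\cap\gamma^{-1}b^KU^+_\partial$, contradicting \eqref{eq:R}. So there is a nonzero letter among $n_{-R},\dots,n_{-1}$ and another among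 $n_0,\dots,n_{R-1}$. These are independent events, of probability at most $R\delta$ each, where $\delta=1-p_0$. Thus
\[
\mathbf m(\mathcal N_3)\le R^2\delta^2(L_0+L_1)+\sum_{n\ge2}p_nL_n.
\]
The point is that $\mathcal N_1$ costs only one nonzero letter, while the first term here costs two.

\subsection{Choice of $p$ and end of the proof of Theorem~\ref{thm:B}}

Choose $p_1>0$ with $2K'p_1\le\frac12$ and $4R^2p_1(L_0+L_1)\le\frac h{10}$. Then choose $p_n>0$, $n\ge2$, with $\sum_{n\ge2}p_n(L_n+h+1)\le\frac1{10}p_1h$, and put $p_0=1-\sum_{n\ge1}p_n$. As $h<1\le K'$, we get $\delta\le2p_1\le\frac12$ and $p_0^{K'}\ge1-K'\delta\ge\frac12$. Hence $\mathbf m(\mathcal N_1)\ge\frac12p_1h$ and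
\[
\mathbf m(\mathcal N_2)+\mathbf m(\mathcal N_3)\le4R^2p_1^2(L_0+L_1)+\sum_{n\ge2}p_n(h+L_n)\le\tfrac1{10}p_1h+\tfrac1{10}p_1h.
\]
Therefore
\[
\Bigl|\int_{\Theta^{-1}V}u\,d\mathbf m\Bigr|\ge\tfrac45\,\mathbf m(\mathcal N_1)-\mathbf m(\mathcal N_2)-\mathbf m(\mathcal N_3)\ge\bigl(\tfrac25-\tfrac15\bigr)p_1h>0.
\]
So $m^{g_1}_\mu$ is not weakly mixing. It is finite, and it is ergodic by (M2), since $m^{g_2}_\mu$ is ergodic. Finally, $m^{g_2}_\mu$ is finite and strongly mixing by Proposition~\ref{prop:mixing}. This proves Theorem~\ref{thm:B}.\qed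

\section{Closed manifolds: proof of Theorem~\ref{thm:A}}\label{sec:closed}

From now on $g_1,g_2$ are again arbitrary admissible metrics; Sections~\ref{sec:geom} and~\ref{sec:words} apply to them. The following lemma transports information about lengths to the normalized cocycle on the whole limit set.

\begin{lemma}\label{lem:transport}
Let $\gamma\in\Gamma$ and $\zeta\in\Lambda$ with $\zeta,\gamma\zeta\ne b^-$.

\textup{(a)} If all values of $\ell_i$ lie in $\rho\mathbb Z$, then $c_i'(\gamma,\zeta)\in\rho\mathbb Z$.

\textup{(b)} If $\ell_1=\kappa\ell_2$, then $c_1'(\gamma,\zeta)=\kappa c_2'(\gamma,\zeta)$.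
\end{lemma}

\begin{proof}
For $x\in\Gamma^*$, Lemma~\ref{lem:beta}(a) gives $c_i'(x,b^+)=\lim_J(\ell_i(b^Jxb^J)-2J\ell_i(b))$, and $c_i'(b^l,b^+)=l\,\ell_i(b)$. So under the assumption of (a) (resp.\ (b)), $c_i'(x,b^+)\in\rho\mathbb Z$ (resp.\ $c_1'(x,b^+)=\kappa c_2'(x,b^+)$) for every $x\in\Gamma$. By the cocycle identity $c_i'(\gamma,xb^+)=c_i'(\gamma x,b^+)-c_i'(x,b^+)$, where all terms are defined by \eqref{eq:xb}. This proves the claim for $\zeta\in\Gamma b^+$. The general case follows, because the orbit $\Gamma b^+$ is dense in $\Lambda$ by (F5) and $c_i'(\gamma,\cdot)$ is continuous at $\zeta$.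
\end{proof}

\begin{lemma}\label{lem:compact}
If $M$ is compact, then $\ell_i$ is not arithmetic.
\end{lemma}

\begin{proof}
Suppose that $\ell_i$ has values in $\rho\mathbb Z$. Here $\Lambda=\partial\tilde M\cong S^{n-1}$ with $n\ge2$. Let $x\in\Gamma^*$, so $x^{-1}b^-\ne b^-$, and take a path $(\zeta_s)_{0<s\le1}$ in $\partial\tilde M\setminus\{b^-,x^{-1}b^-\}$ with $\zeta_s\to x^{-1}b^-$ as $s\to0$. By Lemma~\ref{lem:transport}(a), $s\mapsto c_i'(x,\zeta_s)$ has values in $\rho\mathbb Z$; being continuous, it is constant. But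
\[
c_i'(x,\zeta_s)=c_i(x,\zeta_s)-P_i(b^-,x\zeta_s)+P_i(b^-,\zeta_s)\longrightarrow-\infty,
\]
since the first and third terms converge and $x\zeta_s\to b^-$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
On the closed surface of genus $2$ take two distinct curves of a pants decomposition. By Fenchel--Nielsen coordinates there are hyperbolic metrics $g_1,g_2$ giving these curves lengths $(1,1)$ and $(1,2)$, respectively. The ratios $\ell_1/\ell_2$ on the two curves are $1$ and $\frac12$, so $\ell_1,\ell_2$ are not proportional. Both metrics are admissible, because $M$ is compact, and $\ell_2$ is not arithmetic by Lemma~\ref{lem:compact}. Theorem~\ref{thm:B} gives $\mu$.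
\end{proof}

\section{The classification: proof of Theorem~\ref{thm:C}}\label{sec:class}

\emph{\textup{(1)} or \textup{(2)} implies \textup{(3)}.} If (3) fails, then $\ell_1,\ell_2$ are not proportional and at least one of them is not arithmetic; exchanging names, let it be $\ell_2$. Theorem~\ref{thm:B} gives $\mu$ with $m^{g_2}_\mu$ strongly, hence weakly, mixing and $m^{g_1}_\mu$ not weakly, hence not strongly, mixing. So (1) and (2) both fail.

\medskip
For the converse, Lemma~\ref{lem:transport} gives what we need away from $\Gamma b^-$; at $b^-$ the function $\Psi_i$ is not defined. The next lemma shows that this set does not matter.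

\begin{lemma}\label{lem:noatom}
Let $m=m^{g_i}_\mu$ be finite, nonzero and weakly mixing. Then $\mu(\{(\eta,\zeta):\zeta\in\Gamma b^-\})=0$. So $\mu$ is carried by $\{(\eta,\zeta)\in\partial^2\tilde M:\zeta\in\Lambda'\}$, where $\Lambda'=\Lambda\setminus\Gamma b^-$.
\end{lemma}

\begin{proof}
The measure $m$ is ergodic, and the set in question is $\Gamma$-invariant. If the claim fails, then $v_+\in\Gamma b^-$ for a.e.\ $v$. Such $v$ are forward asymptotic to one fixed closed orbit, namely that of $b^{-1}$, which is therefore their $\omega$-limit set. By Poincar\'e recurrence a.e.\ $v$ lies in its own $\omega$-limit set. So $m$ lives on one closed orbit, where the flow is a periodic rotation, and this is not weakly mixing. The last statement follows from (M3).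
\end{proof}

\emph{The proportional case.} Let $\ell_1=\kappa\ell_2$ and put $a=\kappa\Psi_2-\Psi_1$, a continuous function on the $\Gamma$-invariant set $\Lambda'$. By Lemma~\ref{lem:transport}(b) and the definition of $c_i'$,
\[
c_1(\gamma,\zeta)-\kappa c_2(\gamma,\zeta)=a(\gamma\zeta)-a(\zeta)\qquad(\gamma\in\Gamma,\ \zeta\in\Lambda').
\]
By \eqref{eq:hopf}, the bijection $(\eta,\zeta,t)\mapsto(\eta,\zeta,\kappa t+a(\zeta))$ of $\{(\eta,\zeta)\in\partial^2\tilde M:\zeta\in\Lambda'\}\times\mathbb R$ is then $\Gamma$-equivariant from $g_2$- to $g_1$-Hopf coordinates. It conjugates $g_2^t$ to $g_1^{\kappa t}$ and sends $\mu\otimes dt$ to $\kappa^{-1}\mu\otimes dt$. Let $m^{g_1}_\mu,m^{g_2}_\mu$ be finite and nonzero. If one of them is strongly or weakly mixing, then by Lemma~\ref{lem:noatom} the map is defined almost everywhere, and the other has the same property. So (1) and (2) hold.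

\medskip
\emph{The arithmetic case.} Let $\ell_i$ have values in $\rho\mathbb Z$. We show that no finite nonzero $m=m^{g_i}_\mu$ is weakly mixing; if both $\ell_1,\ell_2$ are arithmetic, (1) and (2) then hold because neither side ever mixes. Suppose that $m$ is weakly mixing. By Lemma~\ref{lem:noatom} the function
\[
H(\eta,\zeta,t)=\exp\tfrac{2\pi i}\rho\bigl(t+\Psi_i(\zeta)\bigr)
\]
is defined $\mu\otimes dt$-a.e. By \eqref{eq:hopf}, $\gamma$ adds $c_i(\gamma,\zeta)+\Psi_i(\gamma\zeta)-\Psi_i(\zeta)=c_i'(\gamma,\zeta)$ to $t+\Psi_i(\zeta)$, and for $\zeta\in\Lambda'$ this lies in $\rho\mathbb Z$ by Lemma~\ref{lem:transport}(a). So $H$ descends to a function of modulus one on $S^{g_i}M$ which is multiplied by $e^{2\pi is/\rho}$ under $g_i^s$. As at the end of the proof of Lemma~\ref{lem:eigen}, this contradicts weak mixing.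

\medskip
The last assertion of Theorem~\ref{thm:C} follows from Lemma~\ref{lem:compact}.\qed

\begin{thebibliography}{9}
\bibitem{Bo} M. Bourdon, \emph{Structure conforme au bord et flot g\'eod\'esique d'un CAT$(-1)$-espace}, 1995.
\bibitem{ST} Barbara Schapira, Samuel Tapie, \emph{Regularity of entropy, geodesic currents and entropy at infinity}, arXiv:1802.04991 (2018).
\end{thebibliography}

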